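# Counting pairs inside small configurations: why $\pi(3,8)=\frac{3}{16}$

## 1. The pairs spanned by small configurations

A 3-graph is a set of triples, called edges, on a finite vertex set, and we identify a 3-graph with its set of edges. For a nonempty set $S$ of edges let $V(S)$ be the union of the edges in $S$, and put
$$\varphi(S)=|V(S)|-|S| .$$
A single edge has $\varphi=2$. An edge that is added to $S$ and brings exactly one new vertex leaves $\varphi$ unchanged. If it brings two new vertices, $\varphi$ goes up by one, and if it brings none, $\varphi$ goes down by one.

**Definition (admissible).** A 3-graph $G$ is *admissible* if every nonempty $S\subseteq G$ satisfies $\varphi(S)\ge 2$ when $|S|\le 7$, and $\varphi(S)\ge 3$ when $|S|=8$.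

In words: no $\ell$ edges span at most $\ell+1$ vertices for $2\le \ell\le 7$, and no $8$ edges span at most $10$ vertices.

**Definition (config).** In an admissible 3-graph, a *$j$-config*, for $1\le j\le 7$, is a set of $j$ edges spanning exactly $j+2$ vertices, that is, with $\varphi=2$. A 2-config consists of two edges sharing two vertices, $\{abx,aby\}$; we call it a *diamond*, and the pair $xy$ is its *tip*.

**Definition (spanned pairs).** $P_{\le 4}(G)$ is the set of vertex pairs contained in $V(A)$ for some $j$-config $A\subseteq G$ with $j\le 4$.

The basic example is the *block* $\{abx,\ aby,\ xyz\}$. The set $\{abx,aby\}$ has $\varphi=4-2=2$, the sets $\{abx,xyz\}$ and $\{aby,xyz\}$ have $\varphi=5-2=3$, and the whole block has $\varphi=5-3=2$. So the block is admissible. Its configs are its single edges, the diamond with tip $xy$, and the block itself. The edges cover the eight pairs $ab,ax,bx,ay,by,xy,xz,yz$. The remaining two pairs on the five vertices, $az$ and $bz$, lie in $P_{\le4}$ because the whole block is a 3-config. Hence $|P_{\le 4}|=10$ for a block. These two extra pairs will matter a great deal.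

The object $P_{\le4}(G)$ serves to prove the following inequality.

**Theorem 1.** Every nonempty admissible 3-graph $G$ satisfies $|P_{\le 4}(G)|>\frac83|G|$. In particular an admissible $n$-vertex 3-graph with $n\ge 3$ has fewer than $\frac38\binom n2$ edges. The constant $\frac83$ is best possible: the infimum of $|P_{\le4}(G)|/|G|$ over nonempty admissible $G$ equals $\frac83$ and is not attained.

The "in particular" is immediate from $|P_{\le 4}(G)|\le\binom n2$; if $G$ is empty, then $0<\frac38\binom n2$.

Theorem 1 in turn answers an extremal question. For integers $r\ge3$, $s$ and $k\ge 2$, let $f^{(r)}(n;s,k)$ be the maximum number of edges in an $n$-vertex $r$-uniform hypergraph in which no $k$ edges span at most $s$ vertices, and let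
$$\pi(r,k)=\lim_{n\to\infty} n^{-2}f^{(r)}(n;rk-2k+2,k),$$
a limit known to exist for all $r\ge3$, $k\ge2$. For $r=3$, $k=8$ we have $rk-2k+2=10$. So the question is how many triples there can be on $n$ points if no eight of them fit into ten points. The problem comes from Oleg Pikhurko and Shumin Sun, "On the quadratic 8-edge case of the Brown-Erdős-Sós problem", arXiv:2506.01739 (2025). It is known that $\pi(3,8)\ge\frac3{16}$, and that $\pi(r,8)=\frac1{r^2-r}$ for every $r\ge 4$. The conjecture to be settled is that $\pi(3,8)=\frac{3}{16}$. It is true.

**Theorem 2.** $f^{(3)}(n;10,8)\le\frac3{16}n^2+o(n^2)$. Hence, with the known lower bound, $\pi(3,8)=\frac3{16}$.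

The conversion rate is worth fixing in mind: if every edge of an $n$-vertex 3-graph can be given $\rho$ pairs of its own, on average, then there are at most $\frac1\rho\binom n2\approx\frac{1}{2\rho}n^2$ edges. The value $\rho=\frac83$ corresponds to $\frac3{16}$. The easiest instance is $k=2$. There $rk-2k+2=4$, two edges may not share two vertices, so each edge owns its three pairs, $\rho=3$, and $\pi(3,2)\le\frac16$.

## 2. Ratios of pairs to edges in the smallest 3-graphs

Let us compute $|P_{\le 4}(G)|/|G|$ for a few admissible $G$.

- A single edge gives $3$. A diamond has all $6$ pairs on its four vertices, and gives $6/2=3$. A block gives $10/3$. A 3-graph that is just a 4-config has all $15$ pairs on its six vertices, and gives $15/4$.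
- The *fan* with edges $c\,v_iv_{i+1}$ for $1\le i\le 7$. Any $\ell$ of these edges span $c$ and at least $\ell+1$ of the vertices $v_i$, so $\varphi\ge 2$, with equality exactly for consecutive edges. There are only $7$ edges, so the fan is admissible. Its edges cover $7$ pairs $v_iv_{i+1}$ and $8$ pairs $cv_i$, that is, $15$ pairs. In $P_{\le4}$ we find the $8$ pairs $cv_i$ and the pairs $v_iv_j$ with $1\le j-i\le 4$, of which there are $7+6+5+4=22$. The ratio is $30/7$.
- The 3-graph $K_3$: take $e=xyz$ and, on each of the three pairs of $e$, a diamond with that pair as tip, with six new vertices in total. If $S$ contains $e$, $p$ whole diamonds and one edge from each of $q$ others, then $\varphi(S)=(3+2p+2q)-(1+2p+q)=2+q$. If $S$ does not contain $e$, then $\varphi(S)=q+u$, where $u$ is the number of vertices of $e$ used by $S$. Here $u\ge 2$ if $p\ge1$, and $u=3$ if $p\ge2$; if $p=0$, then $q,u\ge1$. So $\varphi\ge2$ always, and there are only $7$ edges: $K_3$ is admissible. The configs of size at most $4$ are the single edges, the diamonds, and the three blocks consisting of $e$ and one diamond. Each block has $7$ pairs outside $e$, so $|P_{\le4}|=3+3\cdot 7=24$, with ratio $24/7$.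

In isolation everything is comfortably above $\frac83$. The difficulty is that different parts of a large $G$ may share pairs of $P_{\le4}$.

## 3. Blocks through a common vertex: no constant above $\frac83$ works

Here sharing pushes the ratio down to $\frac83$.

Let $H=K_{m,m}$. The 3-graph $F_m$ has vertices $z$, $a_i$ for $i\in V(H)$, and $x_e,y_e$ for $e\in E(H)$. For each $e=ij\in E(H)$ it contains the block
$$a_ia_jx_e,\qquad a_ia_jy_e,\qquad x_ey_ez .$$

**Step 1: a formula for $\varphi$.** The purpose is to reduce admissibility to a count in $H$. Let $S\subseteq F_m$ be nonempty. Let $H'$ be the graph formed by those $e=ij$ for which $S$ contains $a_ia_jx_e$ or $a_ia_jy_e$ (without isolated vertices). Let $n_3$ be the number of blocks fully contained in $S$, let $n_1$ be the number of blocks that $S$ meets only in $x_ey_ez$, and let $\zeta=1$ if $z\in V(S)$ and $\zeta=0$ otherwise. In each block compare the number of vertices among $x_e,y_e$ that are used with the number of edges used. The difference is $2-1=+1$ if only $x_ey_ez$ is used, and $2-3=-1$ if the block is full. It is $0$ in the other cases, which are one edge through $a_ia_j$ ($1-1$), both such edges ($2-2$), or one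 such edge together with $x_ey_ez$ ($2-2$). The vertices $a_i$ used are exactly those in $V(H')$. Hence
$$\varphi(S)=|V(H')|+\zeta+n_1-n_3. \tag{1}$$

**Step 2: $F_m$ is admissible.** We read off from (1) all $S$ with $|S|\le 8$ and $\varphi(S)\le 2$. Since $|S|\le8$, we have $n_3\le2$.

- If $n_3=0$ and $H'=\emptyset$, then $\zeta=1$, $n_1=|S|$ and $\varphi(S)=1+|S|\ge2$, with equality iff $|S|=1$.
- If $n_3=0$ and $H'\ne\emptyset$, then $\varphi(S)\ge|V(H')|\ge2$. Equality requires that $H'$ is one edge and $\zeta=n_1=0$, so $S\subseteq\{a_ia_jx_e,a_ia_jy_e\}$ for some $e=ij$.
- If $n_3=1$, then $\zeta=1$ and $\varphi(S)=|V(H')|+n_1\ge2$, with equality iff $S$ is one full block, $|S|=3$.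
- If $n_3=2$, then $\zeta=1$, $|V(H')|\ge3$ and $\varphi(S)=|V(H')|+n_1-1\ge2$. Equality forces $|V(H')|=3$ and $n_1=0$. As $H$ has no triangle, $H'$ then has exactly two edges, so $S$ is the union of two full blocks and $|S|=6$.

So $\varphi(S)\ge2$ whenever $|S|\le 8$, and equality never occurs for $|S|=8$. Thus $F_m$ is admissible. Moreover its configs of size at most $4$ are the single edges, the diamonds $\{a_ia_jx_e,a_ia_jy_e\}$, and the full blocks.

**Step 3: the ratio.** We count pairs. Each block spans $10$ pairs. The seven of them that contain $x_e$ or $y_e$, and the pair $a_ia_j$, lie in no other block. The other two are $a_iz$ and $a_jz$. There are $m^2$ blocks and $2m$ pairs of the form $a_iz$. Hence $|P_{\le4}(F_m)|=8m^2+2m$ and $|F_m|=3m^2$, and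
$$\frac{|P_{\le4}(F_m)|}{|F_m|}=\frac83+\frac{2}{3m}\longrightarrow\frac83 .$$

So the infimum in Theorem 1 is at most $\frac83$. Once the strict inequality $|P_{\le4}(G)|>\frac83|G|$ is proved, the infimum is exactly $\frac83$ and is not attained. Note for later: each pair $a_iz$ is the "extra pair" of $m$ different blocks. Nobody can own it.

## 4. Cleaning: from "no 8 edges on 10 vertices" to admissible

A 3-graph with no $8$ edges on $10$ vertices need not be admissible: the four triples on four vertices have $\varphi=0$. They also cover only $6<\frac83\cdot4$ pairs, so pair counting needs the extra conditions. This section shows that they cost only $o(n^2)$ edges.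

We use the Ruzsa–Szemerédi theorem (I. Z. Ruzsa, E. Szemerédi, 1978): $f^{(3)}(n;6,3)=o(n^2)$. That is, for every $\delta>0$ and $n$ large, any $\delta n^2$ triples on $n$ vertices include three that span at most $6$ vertices.

**Lemma 3.** For every $\varepsilon>0$ and $n\ge n_0(\varepsilon)$, every $n$-vertex 3-graph $G$ with no 8 edges on at most 10 vertices becomes admissible after deleting at most $7\varepsilon n^2$ edges.

**Proof.** Call $S\subseteq G$ *dense* if $2\le|S|\le7$ and $|V(S)|\le|S|+1$. Take a maximal family of pairwise edge-disjoint, inclusion-minimal dense sets. If the family has at most $\varepsilon n^2$ members, delete all their edges, at most $7\varepsilon n^2$ of them. Then no dense set is left: a remaining one would contain an inclusion-minimal one, edge-disjoint from the whole family, against maximality. So the remaining 3-graph is admissible.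

Suppose then that there are more than $\varepsilon n^2$ members. Two distinct triples span at least $4$ vertices, so a dense set has at least $3$ edges. Hence for some $\ell\in\{3,\dots,7\}$ at least $\varepsilon n^2/5$ members have exactly $\ell$ edges. Each of these spans exactly $\ell+1$ vertices: if it spanned at most $\ell$, removing any edge would leave $\ell-1\ge2$ edges on at most $(\ell-1)+1$ vertices, a smaller dense set. The numbers of vertices of these sets add up to at least $4\varepsilon n^2/5>2n$ for large $n$, so some vertex $v$ lies in at least three of them. In each case we find 8 edges on at most 10 vertices, which is a contradiction.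

- $\ell=3$. Three sets through $v$ give $9$ edges on at most $3\cdot4-2=10$ vertices; take any eight of them.
- $\ell=4$. Two sets through $v$ give $8$ edges on at most $5+4=9$ vertices.
- $\ell=5$. Take two sets $S,S'$ through $v$. In $S'$ every vertex has degree at least $2$, since deleting the edge at a vertex of degree $1$ would leave $4$ edges on at most $5$ vertices, against minimality. The degrees over the $6$ vertices of $S'$ add up to $15$. With at most two vertices of degree exactly $2$ the sum would be at least $2\cdot2+4\cdot3=16$, so at least three vertices have degree exactly $2$. Choose such a $w\neq v$ and delete its two edges from $S'$. The other three edges of $S'$ together with $S$ are $8$ edges on at most $6+|V(S')\setminus\{v,w\}|=6+4=10$ vertices.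
- $\ell=6$. Choose one edge from each of the sets. The chosen edges are distinct, and there are at least $\varepsilon n^2/5$ of them. By Ruzsa–Szemerédi, for large $n$ three of them, $h_i\in S_i$ for $i=1,2,3$, span at most $6$ vertices. Then $h_2,h_3$ add at most $6-3=3$ vertices to $V(S_1)\supseteq h_1$, so $S_1\cup\{h_2,h_3\}$ is $8$ edges on at most $7+3=10$ vertices.
- $\ell=7$. For two sets $S,S'$ through $v$, the set $S$ plus an edge of $S'$ through $v$ is $8$ edges on at most $8+2=10$ vertices. $\square$

**Theorem 1 implies Theorem 2.** Given $\varepsilon>0$ and $n\ge n_0(\varepsilon)$, Lemma 3 and Theorem 1 give $f^{(3)}(n;10,8)\le\frac38\binom n2+7\varepsilon n^2$. As $\varepsilon$ is arbitrary, $f^{(3)}(n;10,8)\le\frac3{16}n^2+o(n^2)$, and the known bound $\pi(3,8)\ge\frac3{16}$ gives equality.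

What remains is the inequality of Theorem 1. **From now on $G$ is nonempty and admissible.**

## 5. Gluing configs

Every later argument glues configs along pairs. The point is that gluing along a pair keeps $\varphi\le2$, and that total size exactly $8$ is then forbidden.

**Lemma 4.**

(a) Let $X\subseteq G$ be nonempty with $\varphi(X)\le2$, and let $B$ be a config edge-disjoint from $X$ with $|V(X)\cap V(B)|\ge2$. Then $\varphi(X\cup B)\le2$, hence $|X\cup B|\neq8$. If moreover $|X\cup B|\le7$, then $X\cup B$ is a config and $|V(X)\cap V(B)|=2$.

(b) Let $A,B$ be configs of size at most $4$ with $A\cap B\ne\emptyset$. Then $A\cup B$ and $A\cap B$ are configs and $V(A)\cap V(B)=V(A\cap B)$.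

(c) Two edge-disjoint 4-configs share at most one vertex.

(d) A set of at most $7$ edges that is connected under the relation "sharing two vertices" is a config.

**Proof.** (a) Since $X$ and $B$ are edge-disjoint and $\varphi(B)=2$,
$$\varphi(X\cup B)=\varphi(X)+2-|V(X)\cap V(B)|\le\varphi(X)\le2 .$$
Admissibility requires $\varphi\ge3$ for $8$ edges, so $|X\cup B|\ne8$. If $|X\cup B|\le7$, then $\varphi(X\cup B)\ge2$, so equality holds throughout the display: $\varphi(X\cup B)=2$ and $|V(X)\cap V(B)|=2$.

(b) We have $|A\cup B|\le7$, so
$$2\le\varphi(A\cup B)=4+|A\cap B|-|V(A)\cap V(B)| .$$
On the other hand $|V(A)\cap V(B)|\ge|V(A\cap B)|\ge|A\cap B|+2$, the last step by admissibility applied to $A\cap B$. Together these force equality everywhere, which is the assertion.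

(c) Otherwise (a) gives a union of exactly $8$ edges with $\varphi\le2$.

(d) Order the edges so that each one after the first shares two vertices with an earlier one, and apply (a) repeatedly with $B$ a single edge. $\square$

Part (c) explains the number $4$ in $P_{\le4}$: as $4+4=8$, a pair cannot be spanned by two edge-disjoint 4-configs.

## 6. What the pairs inside edges give, and why they stop at $\frac{15}7$

The first thing to try is to count only pairs that lie in edges. Split $G$ into components under "sharing two vertices". Edges of different components have no common pair. A component has at most $7$ edges, since eight connected edges would have $\varphi\le2$ by Lemma 4(a). Order a component of $m$ edges so that each edge after the first shares two vertices with an earlier one. By Lemma 4(a) each new edge meets the earlier vertices in exactly two vertices, and these form a pair already covered by an earlier edge. So it brings exactly one new vertex and exactly two new pairs: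
$$\text{a component with } m \text{ edges covers exactly } 2m+1 \text{ pairs by its edges.}\tag{2}$$
Since $\frac{2m+1}{m}\ge\frac{15}7$ for $m\le7$, we get $|G|\le\frac7{15}\binom n2$ and $\pi(3,8)\le\frac7{30}$. This count cannot reach $\frac83$: the fan of Section 2 has $7$ edges, and exactly $15<\frac{56}3$ pairs covered by edges.

In the fan the missing pairs are spanned by its 4-configs. So the natural repair is to treat edges in 4-configs by Lemma 4(c), and to use the count by edges only for the rest of $G$, where components are small. Let us set this up.

**Definition ($O$, clusters).** Let $O$ be the set of edges of $G$ lying in no 4-config, and $M=G\setminus O$. *Clusters* are the classes of $M$ under the transitive closure of the relation "lie in a common 4-config". For a cluster $C$ let $P_4(C)=\bigcup\binom{V(A)}2$ over all 4-configs $A\subseteq C$.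

For instance, in the fan with five edges $cv_iv_{i+1}$, $1\le i\le5$, the 4-configs are the first four and the last four edges. They share edges, so the whole fan is one cluster. In $F_m$ there are no 4-configs, so $O=F_m$.

Every 4-config lies inside one cluster. For distinct clusters $C,C'$ the 4-configs in $C$ are edge-disjoint from those in $C'$, so Lemma 4(c) gives $P_4(C)\cap P_4(C')=\emptyset$.

**Definition ($P(O)$, $P_1(O)$).** $P_1(O)$ is the set of pairs contained in an edge of $O$. $P(O)$ consists of $P_1(O)$ and all tips of diamonds contained in $O$.

All of $P(O)$ and all $P_4(C)$ lie in $P_{\le4}(G)$.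

## 7. Edges in no 4-config: units and their balance

No 4-config meets $O$. In this section "component" means a component of $O$ under "sharing two vertices". The aim is to cut $O$ into pieces with disjoint sets of pairs in $P(O)$.

**Step 1: single components.** We count the pairs a component contributes. A component has $m\le3$ edges, because four connected edges of $O$ would form a 4-config by Lemma 4(d). It is a config, and by the argument for (2) its edges cover exactly $2m+1$ pairs.

*The tip $xy$ of a diamond $\{abx,aby\}$ is in no edge of its own component.* This is clear if $m=2$. If $m=3$ and the third edge $h$ contains $x$ and $y$, then $h\cap\{a,b,x,y\}=\{x,y\}$ by Lemma 4(a). So $h$ shares only one vertex with each of $abx$, $aby$, which contradicts connectivity.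

*A component with $m=3$ contains at least two diamonds, and their tips differ.* Connectivity gives at least two diamonds, and any two of them share an edge. Say they are $\{f,g\}$ and $\{g,h\}$, both with tip $\{x,y\}$, where $x\in f\setminus g$ and $y\in g\setminus f$. Then $f=(g\setminus\{y\})\cup\{x\}$. The tip of $\{g,h\}$ has one vertex in $g\setminus h$, necessarily $y$, and one in $h\setminus g$, so $h=(g\setminus\{y\})\cup\{x\}=f$, a contradiction. So a component with three edges contributes at least $7+2=9$ pairs to $P(O)$.

**Step 2: collisions between components.** We determine when pairs from different components coincide. Pairs covered by edges of different components are different, by the definition of components. Two diamonds in different components have different tips; otherwise they share two vertices, and their union is a 4-config in $O$ by Lemma 4(a).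

The remaining possibility is that the tip of a diamond $D$, in component $T$, lies in an edge $e$ of another component $T'$. Then $D\cup\{e\}$ is a 3-config by Lemma 4(a). If $|T'|\ge2$, some further edge of $T'$ shares two vertices with $e$. If $|T|=3$, the third edge of $T$ shares two vertices with an edge of $D$. In either case Lemma 4(a) extends $D\cup\{e\}$ to a 4-config in $O$, a contradiction. So $T=D$ and $T'=\{e\}$, and we say that $D$ is *attached* to $e$. The diamond $D$ is attached to only one edge, since two edges containing its tip would lie in the same component. Diamonds attached to the same $e$ have distinct tips, which are pairs of $e$, so there are at most three of them.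

**Step 3: units.** We assemble the pieces. Partition $O$ into *units* of three kinds:

- $K_s$, for $0\le s\le3$: a one-edge component $\{e\}$ together with its $s$ attached diamonds;
- $Q$: a two-edge component that is not attached to anything;
- $T$: a three-edge component.

For example, the block is a $K_1$, and every unit of $F_m$ is a $K_1$, with $e=x_ey_ez$ in the notation of Section 3. By Steps 1 and 2 the sets of pairs in $P(O)$ coming from different units are disjoint. In $K_s$ the edge $e$ covers $3$ pairs, each diamond covers $5$ pairs by its edges, and its tip is a pair of $e$. In $Q$ the edges cover $5$ pairs, and the tip is a sixth, outside $P_1(O)$. This gives the balance sheet: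

| unit | edges | pairs in $P(O)$ | pairs $-\ \frac83\cdot$ edges |
|---|---|---|---|
| $K_s$ | $1+2s$ | $3+5s$ | $(1-s)/3$ |
| $Q$ | $2$ | $6$ | $2/3$ |
| $T$ | $3$ | $\ge 9$ | $\ge 1$ |

This is the exact point where counting with $P(O)$ breaks down: $K_2$ has $13<\frac{40}3$ pairs and $K_3$ has $18<\frac{56}3$. They lack $\frac13$ and $\frac23$. The unit $K_1$ breaks even.

## 8. Extra pairs for $K_2$ and $K_3$

The missing pairs are the two pairs that we saw in the block. First, adding the attached diamonds to $e$ one by one, Lemma 4(a) applies, since the total is at most $7$ edges and each diamond shares its tip with $e$. So $K_s$ is a $(2s+1)$-config, and each attached diamond adds exactly two new vertices; $|V(K_s)|=3+2s$.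

**Definition (extra pairs).** Let $K=K_s$ be a unit with $s\ge1$ and edge $e=xyz$. For each attached diamond $D=\{abx,aby\}$ (where $xy$ is the pair of $e$ that is its tip) put the pairs $az$ and $bz$ into $R(K)$.

As the new vertices $a,b$ of different diamonds are all different, and none is in $e$, these pairs are distinct: $|R(K)|=2s$. Each $r\in R(K)$ lies in the vertex set of the 3-config $D\cup\{e\}$. If $s\ge2$, it also lies in the vertex set of the 5-config $D\cup\{e\}\cup D'$, where $D'$ is another attached diamond. In particular $R(K)\subseteq P_{\le4}(G)$.

These pairs might already be counted elsewhere. The next lemma controls this for $P(O)$ and for other units. The numbers to watch are $3+1=4$, which is forbidden inside $O$, and $5+3=8$, which is forbidden everywhere.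

**Lemma 5.** Let $K=K_s$ be a unit and $r\in R(K)$.

(a) If $s\ge1$, then $r\notin P_1(O)$.

(b) If $s\ge2$ and $r\in P(O)$, then $r$ is the tip of a unit of type $Q$.

(c) If $K'=K_{s'}$ is a different unit and $s,s'\ge2$, then $R(K)\cap R(K')=\emptyset$.

**Proof.** (a) Let $D=\{abx,aby\}$, $e=xyz$ and, by symmetry, $r=az$. No edge of $D\cup\{e\}$ contains $r$, as $a\notin e$ and $z\notin V(D)$. If another edge $g\in O$ contained $r$, then $D\cup\{e,g\}$ would be a 4-config in $O$ by Lemma 4(a).

(b) By (a), $r$ is the tip of a diamond $Q\subseteq O$. A diamond in $O$ lies in one component, and those in $K$ have their tips inside $e$, while $r\not\subseteq e$. So the component $T$ of $Q$ is disjoint from $K$. If $|T|=3$, then $T$ is a 3-config, edge-disjoint from the 5-config in $K$ whose vertex set contains $r$, and both vertex sets contain $r$. This gives $8$ edges with $\varphi\le2$, contradicting Lemma 4(a). So $T=Q$. It is not attached, since otherwise its tip $r$ would lie in $P_1(O)$, against (a). Hence $Q$ is a $Q$-unit.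

(c) If $r$ is in both sets, a 3-config in $K$ and a 5-config in $K'$, which are edge-disjoint, both have $r$ in their vertex set. Again we get $8$ edges with $\varphi\le2$. $\square$

The restriction to $s\ge2$ in (c) cannot simply be dropped: in $F_m$, with $m\ge2$, the pair $a_iz$ lies in $R(K)$ for $m$ different units $K_1$. This does no harm, since $K_1$ needs no help.

## 9. Distributing the charge

A pair in $R(K)$ may still lie in $P_4(C)$ for a cluster $C$, and then both $K$ and $C$ want it. We let them share. To see in what proportion, suppose such a pair gives $t$ to $K$ and $1-t$ to $C$. If all six pairs of $R(K_3)$ are of this kind, $K_3$ needs $6t\ge\frac23$, that is, $t\ge\frac19$. In Section 10 we shall see that a cluster consisting of a single 4-config can lose up to three of its $15$ pairs to $P(O)$, and it needs $\frac83\cdot4$. If all its other $12$ pairs are shared, this requires $12(1-t)\ge\frac{32}3$, that is, $t\le\frac19$. So $t=\frac19$.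

Every pair in
$$P(O)\ \cup\bigcup_{K=K_s,\ s\ge2}R(K)\ \cup\ \bigcup_C P_4(C)\ \subseteq\ P_{\le4}(G)$$
has charge $1$, distributed as follows.

1. A pair in $P(O)$ goes to its unit. In addition, a $Q$-unit whose tip lies in $R(K)$ for some $K=K_s$ with $s\ge2$ (unique by Lemma 5(c)) passes $\frac23$ to $K$.
2. A pair in $R(K)\setminus P(O)$, with $K=K_s$ and $s\ge2$, that is in no $P_4(C)$ goes to $K$.
3. A pair in $P_4(C)\setminus P(O)$ gives $\frac19$ to $K$ and $\frac89$ to $C$ if it lies in $R(K)$ for some $K=K_s$ with $s\ge2$. Otherwise it gives $1$ to $C$.

The recipients are well defined: the unit of a pair in $P(O)$ is unique by Section 7, $K$ is unique by Lemma 5(c), and $C$ is unique because the sets $P_4(C)$ are disjoint. So the total charge handed out is at most $|P_{\le4}(G)|$.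

**Lemma 6.** Every unit $U$ ends with charge at least $\frac83|U|$.

**Proof.** For $K_0$, $K_1$ and $T$ this is the table. A $Q$-unit has only one tip, so it passes charge at most once and keeps at least $6-\frac23=\frac{16}3=\frac83\cdot2$. A unit $K=K_s$ with $s\in\{2,3\}$ needs $\frac{s-1}3\le\frac23$ in addition to its pairs in $P(O)$.

- If some $r\in R(K)$ is in $P(O)$, then $r$ is the tip of a $Q$-unit by Lemma 5(b), and rule 1 brings $\frac23$.
- Otherwise, if some $r\in R(K)$ is in no $P_4(C)$, rule 2 brings $1$.
- Otherwise each of the $2s$ pairs of $R(K)$ brings $\frac19$ by rule 3. This is $\frac49\ge\frac13$ for $s=2$ and $\frac69=\frac23$ for $s=3$. $\square$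

## 10. Clusters

It remains to show that each cluster $C$ receives at least $\frac83|C|$. Two things are needed: few pairs of a 4-config are lost to $P(O)$, and 4-configs that overlap still bring enough new pairs.

**Pairs lost to $P(O)$.** For a 4-config $A$ in a cluster $C$ let $L(A)=\binom{V(A)}2\cap P(O)$.

**Lemma 7.** $|L(A)|\le3$; if $C\ne A$, then $|L(A)|\le2$. If $|L(A)|=3$, each pair of $L(A)$ lies in an edge of $O$.

**Proof.**

**Step 1: witnesses.** We attach to each lost pair a small config in $O$. For $q\in L(A)$ let $B_q\subseteq O$ be a single edge containing $q$ if one exists, and otherwise a diamond with tip $q$. As $A\cap O=\emptyset$ and $|A\cup B_q|\le6$, Lemma 4(a) gives $V(B_q)\cap V(A)=q$.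

**Step 2: the witnesses are pairwise edge-disjoint.** We need this in order to add up their sizes. Let $q\ne q'$ and suppose $B_q\cap B_{q'}\neq\emptyset$.

If one of them, say $B_q$, is a single edge, then $B_q\subseteq B_{q'}$, so $q\subseteq V(B_{q'})\cap V(A)=q'$, a contradiction.

If both are diamonds, they are distinct because their tips are, so they share exactly one edge $g$. Write $B_q=\{g,h\}$ and $B_{q'}=\{g,h'\}$. A tip has exactly one vertex in each edge of its diamond. Since $g\cap V(A)\subseteq V(B_q)\cap V(A)=q$, we have $g\cap V(A)=g\cap q=\{x\}$ for some vertex $x$, and likewise $g\cap V(A)=g\cap q'$. So $q=\{x,y\}$ and $q'=\{x,y'\}$ with $y\ne y'$, and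
$$h=(g\setminus\{x\})\cup\{y\},\qquad h'=(g\setminus\{x\})\cup\{y'\}.$$
Now $A\cup\{g,h,h'\}$ has $7$ edges, and its vertices are the six of $V(A)$ and the two of $g\setminus\{x\}$. That makes $8$ vertices, so $\varphi=1$, contradicting admissibility.

**Step 3: counting sizes.** We use that $8$ edges with $\varphi\le2$ are forbidden. Let $S\subseteq L(A)$. Adding the $B_q$, $q\in S$, to $A$ one by one, each shares with $A$ the pair $q$, so repeated use of Lemma 4(a) shows that $A\cup\bigcup_{q\in S}B_q$ has $\varphi\le2$. Hence it does not have $8$ edges, that is,
$$\sum_{q\in S}|B_q|\neq4\qquad\text{for every } S\subseteq L(A).$$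
So at most three $B_q$ have size $1$ and at most one has size $2$, and if one has size $2$ then at most one has size $1$. Therefore $|L(A)|\le3$, with equality only if there are three $B_q$ of size $1$. This is the first and the last assertion.

**Step 4: larger clusters.** We show that $|L(A)|=3$ is impossible if $C\ne A$. Some edge of $C$ lies outside $A$ and is linked to $A$ by a chain in which consecutive edges lie in common 4-configs. Where the chain leaves $A$ we find a 4-config $A'\subseteq C$ with $A'\cap A\neq\emptyset$ and $A'\not\subseteq A$. By Lemma 4(b), $A\cup A'$ is a config, of size $c\in\{5,6,7\}$. If $|L(A)|=3$, there are three distinct single edges $B_q\in O$, none of them in $A\cup A'$, each sharing the pair $q$ with $V(A)$. Adding $8-c\in\{1,2,3\}$ of them gives $8$ edges with $\varphi\le2$ by Lemma 4(a), a contradiction. $\square$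

**Building a cluster.** By the definition of clusters, we can choose 4-configs $A_1,\dots,A_k$ with union $C$ such that, for $i\ge2$, $A_i$ shares an edge with $U_{i-1}=A_1\cup\dots\cup A_{i-1}$ and adds $t_i\in\{1,2,3\}$ new edges: as long as $U_{i-1}\ne C$, some 4-config has edges both in $U_{i-1}$ and outside. Thus $|C|=4+\sum_{i\ge2}t_i$. Let $N_i$ be the set of pairs of $V(A_i)$ lying in no $V(A_j)$ with $j<i$. The sets $N_i$ are disjoint subsets of $P_4(C)$, and $|N_1|=15$.

**Lemma 8.** For $i\ge2$, $|N_i|\ge12,\ 9,\ 5$ for $t_i=3,2,1$ respectively.

**Proof.** We bound the old pairs. If a pair of $V(A_i)$ lies in $V(A_j)$ with $j<i$, then $A_i\cap A_j\ne\emptyset$ by Lemma 4(c). By Lemma 4(b) the pair lies in $V(A_i\cap A_j)$, and $A_i\cap A_j$ is a config contained in $W=A_i\cap U_{i-1}$, where $|W|=4-t_i$. So the number of old pairs is at most the number of pairs in vertex sets of configs contained in $W$.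

- $|W|=1$: at most $3$.
- $|W|=2$: if $W$ is a diamond, the $6$ pairs on its four vertices; otherwise the pairs in two edges, at most $6$.
- $|W|=3$: if $W$ is a config, at most $\binom52=10$. Otherwise the configs in $W$ are single edges and diamonds, and there is at most one diamond, since two would make $W$ connected and hence a config by Lemma 4(d). So there are at most $6+3=9$ such pairs, or $3\cdot 3=9$ if there is no diamond.

Subtracting from $\binom62=15$ gives the claim. $\square$

The fan with five edges attains the last bound: with $A_1,A_2$ its first and last four edges, the new pairs are those joining $v_6$ to $c,v_2,\dots,v_5$.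

**Lemma 9.** Every cluster $C$ receives at least $\frac83|C|$, and strictly more if $C$ is not a single 4-config.

**Proof.** By rule 3 every pair of $P_4(C)\setminus P(O)$ gives $C$ at least $\frac89$. If $k=1$, Lemma 7 gives at least $\frac89(15-3)=\frac{32}3=\frac83\cdot4$. If $k\ge2$, then $C\neq A_i$ for all $i$, so all $|L(A_i)|\le2$, and $C$ receives at least
$$\tfrac89\cdot13+\sum_{i\ge2}\tfrac89\bigl(|N_i|-2\bigr).$$
Here $\frac89\cdot13=\frac{104}9>\frac{96}9=\frac{32}3$. By Lemma 8 the summands are at least $\frac89\cdot3=\frac83$ for $t_i=1$, at least $\frac89\cdot7=\frac{56}9>\frac{16}3$ for $t_i=2$, and at least $\frac89\cdot10=\frac{80}9>8$ for $t_i=3$, that is, at least $\frac83t_i$ in each case. So $C$ receives more than $\frac83\bigl(4+\sum_{i\ge2} t_i\bigr)=\frac83|C|$. $\square$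

Units and clusters partition $G$. Summing Lemmas 6 and 9 gives
$$|P_{\le4}(G)|\ \ge\ \tfrac83|G| .\tag{3}$$
With Lemma 3 this already proves Theorem 2, because the deduction in Section 4 uses only the weak inequality.

## 11. The inequality is strict

It remains to exclude equality in (3). It suffices to find one unit or cluster that ends with strictly more than $\frac83$ per edge, or one pair of $P_{\le4}(G)$ that was never counted.

**Case 1: there is a cluster $C$.** We show that it receives more than $\frac83|C|$. By Lemma 9 we may assume that $C=A$ is a single 4-config. If $|L(A)|\le2$, it receives at least $\frac89\cdot13>\frac{32}3$.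

Let $|L(A)|=3$. We show that no pair of $V(A)$ is shared with a unit. By Lemma 7 some $q\in L(A)$ is contained in an edge $b\in O$. Suppose some $r\in\binom{V(A)}2\setminus P(O)$ lies in $R(K)$ for a unit $K=K_s$ with $s\ge2$, and let $B=D\cup\{e\}\subseteq O$ be the corresponding 3-config, so $r\subseteq V(B)$. By Lemma 4(a), $A\cup B$ is a config with $7$ edges and $V(A)\cap V(B)=r$. If $b\in B$, then $q\subseteq V(A)\cap V(B)=r$, so $q=r\notin P(O)$, contradicting $q\in L(A)$. So $b\notin B$, and $b\notin A$ as $b\in O$. Since $q\subseteq b\cap V(A)$, Lemma 4(a) shows that $A\cup B\cup\{b\}$ is a set of $8$ edges with $\varphi\le2$, a contradiction. Hence each of the $12$ pairs in $\binom{V(A)}2\setminus P(O)$ gives $1$ to $C$, and $12>\frac{32}3$.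

**Case 2: there is no cluster.** Then $G=O$. If there is a unit $K_0$, a unit $T$, or a $Q$-unit not passing charge, that unit has strictly more than $\frac83$ per edge ($3>\frac83$, $9>8$, $6>\frac{16}3$). Otherwise all units are $K_1$, $K_2$, $K_3$, or $Q$-units passing charge to some $K_s$ with $s\ge2$.

If some $K=K_s$ with $s\ge2$ exists, each of the $2s\ge4$ pairs $r\in R(K)$ brings it at least $\frac23$. If $r\notin P(O)$, it brings $1$ by rule 2, as there are no clusters. If $r\in P(O)$, it is the tip of a $Q$-unit by Lemma 5(b), which passes $\frac23$, and distinct pairs are tips of distinct $Q$-units. So $K$ gets at least $4\cdot\frac23$ in addition to its pairs in $P(O)$, and this exceeds the required $\frac{s-1}3\le\frac23$.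

If no such $K$ exists, no $Q$-unit passes charge, so all units are $K_1$'s, and there is at least one since $G\neq\emptyset$. Take $r\in R(K_1)$ for one of them. By Lemma 5(a), $r\notin P_1(O)$. All diamonds in $O$ are attached, so all their tips are in $P_1(O)$, and therefore $r\notin P(O)$. Thus $r\in P_{\le4}(G)$ was not counted at all, and
$$|P_{\le4}(G)|\ge|P(O)|+1=\tfrac83|G|+1>\tfrac83|G| .$$

So $|P_{\le4}(G)|>\frac83|G|$ in every case. Together with the 3-graphs $F_m$ of Section 3, whose ratios tend to $\frac83$, this shows that the infimum of the ratio is exactly $\frac83$ and is not attained, and the proof of Theorem 1 is complete. $\blacksquare$
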